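\title{Cube sections of convex bodies with extremal volume ratio}

\begin{abstract}
Let $D$ be a convex symmetric body in $\mathbb{R}^n$ whose volume ratio is at least $A^{-1}\sqrt n$. We prove that $D$ has a section of dimension at least $c(A)\sqrt n$ whose Banach--Mazur distance to the cube is at most $336A$; this removes the factor $\log n$ from the known bound. More generally, for $k$ up to a multiple of $n$ there are $k$-dimensional sections at distance $C(A)\max(1,k/\sqrt n)$ from the cube. This order in $k$ and $n$ is optimal for $A>\sqrt{\pi e/2}$, and the linear growth of $336A$ in $A$ is optimal. The proof finds a quotient of proportional dimension isomorphic to a cube, lifts its vertices to $D$, and averages the lifting over the coordinates outside a random set.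
\end{abstract}

\section{Introduction}

A \emph{body} is a compact convex set $D\subset\mathbb{R}^n$ with nonempty interior and $D=-D$. We write $B_2^n$ for the Euclidean unit ball, $B_\infty^n=[-1,1]^n$ for the cube, $|\cdot|$ for volume, and $\log$ for the natural logarithm. The \emph{volume ratio} of $D$ is
\[
\mathrm{vr}(D)=\inf\Big(\frac{|D|}{|\mathcal{E}|}\Big)^{1/n},
\]
the infimum over all ellipsoids $\mathcal{E}\subset D$. It is invariant under invertible linear maps and measures, per dimension, how much of the volume of $D$ the best inscribed ellipsoid misses. One always has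
\begin{equation}\label{eq:extremes}
1=\mathrm{vr}(B_2^n)\le\mathrm{vr}(D)\le\mathrm{vr}(B_\infty^n)\le C\sqrt n
\end{equation}
with an absolute constant $C$, and $\mathrm{vr}(B_\infty^n)$ has order $\sqrt n$. The bodies with $\mathrm{vr}(D)\ge A^{-1}\sqrt n$ are thus those that come within a bounded factor of the cube, and one asks how much of the cube they retain.

Resemblance is measured by the \emph{Banach--Mazur distance}: for bodies $K,L\subset\mathbb{R}^k$,
\[
d(K,L)=\inf\{\lambda\ge1:\ L\subset TK\subset\lambda L\ \text{ for some invertible linear }T\},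
\]
and $K$ is \emph{$\lambda$-isomorphic} to $L$ if $d(K,L)\le\lambda$. A \emph{$k$-dimensional section} of $D$ is $D\cap G$ for a $k$-dimensional subspace $G$, regarded as a body in $G\cong\mathbb{R}^k$.

The cube has coordinate sections equal to $B_\infty^k$ for every $k\le n$. The ball has only the sections $B_2^k$, and $d(B_2^k,B_\infty^k)\ge\sqrt k$: if $B_\infty^k\subset TB_2^k\subset\lambda B_\infty^k$, then the average of $|T^{-1}\varepsilon|_2^2$ over the vertices $\varepsilon$ of the cube is $\|T^{-1}\|_{HS}^2\le1$, each row of $T$ has Euclidean norm at most $\lambda$, and so $k=\operatorname{tr}(TT^{-1})\le\|T\|_{HS}\|T^{-1}\|_{HS}\le\lambda\sqrt k$. Some hypothesis on $D$ is therefore needed. One might guess that a nearly extremal volume ratio forces a cube section of proportional dimension. It does not. Every $n$-dimensional section of $B_\infty^{2n}$ has volume ratio of order $\sqrt n$, and for a suitable one the cube sections of bounded distortion have dimension $O(\sqrt n)$; see Section~\ref{sec:sharp}.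

The following is known. For every $A\ge1$ there are $c(A)>0$ and $C(A)<\infty$ such that for $n\ge2$ every body $D\subset\mathbb{R}^n$ with $\mathrm{vr}(D)\ge A^{-1}\sqrt n$ has a section of some dimension $k\ge c(A)\sqrt n$ that is $C(A)\log n$-isomorphic to $B_\infty^k$. Moreover, there are such bodies, with $A$ an absolute constant, in which every section $2$-isomorphic to $B_\infty^k$ has $k\le c'\sqrt n$, with $c'$ an absolute constant. The question, which comes from Mendelson and Vershynin \cite{MV}, is whether the logarithm can be eliminated: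

\begin{quote}
\emph{For every $A\ge1$, do there exist $c(A)>0$ and $C(A)<\infty$ such that, for every $n\ge1$, every body $D\subset\mathbb{R}^n$ with $\mathrm{vr}(D)\ge A^{-1}\sqrt n$ has a section of some integer dimension $k\ge c(A)\sqrt n$ that is $C(A)$-isomorphic to $B_\infty^k$?}
\end{quote}

The answer is yes, with $c(A)=\frac12(2\log(17A))^{-1/2}$ and $C(A)=336A$. Throughout, for $A\ge1$,
\[
\alpha=\alpha(A)=\frac{1}{2\log(17A)}.
\]

\begin{theorem}\label{thm:main}
Let $D\subset\mathbb{R}^n$ be a body with $\mathrm{vr}(D)\ge A^{-1}\sqrt n$. For every integer $1\le k\le\max(1,\sqrt{\alpha n})$, $D$ has a $k$-dimensional section that is $336A$-isomorphic to $B_\infty^k$. In particular, this holds for some integer $k\ge\frac12\sqrt{\alpha n}$.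
\end{theorem}

\begin{theorem}\label{thm:large}
Let $D\subset\mathbb{R}^n$ be a body with $\mathrm{vr}(D)\ge A^{-1}\sqrt n$. For every integer $1\le k\le\frac{\alpha^2}{4}n$, $D$ has a $k$-dimensional section that is $48A\big(1+6k/\sqrt{\alpha n}\big)$-isomorphic to $B_\infty^k$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
\textup{(a)} For every $A>\sqrt{\pi e/2}\approx2.07$ there is $\kappa_A>0$ such that for every $n\ge1$ there is a body $D\subset\mathbb{R}^n$ with $\mathrm{vr}(D)\ge A^{-1}\sqrt n$ all of whose $k$-dimensional sections have distance at least $\max(1,\kappa_Ak/\sqrt n)$ to $B_\infty^k$, for all $1\le k\le n$.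

\textup{(b)} For every $A\ge6$, $\gamma\in(0,1]$ and all $n\ge n_0(A,\gamma)$ there is a body $D\subset\mathbb{R}^n$ with $\mathrm{vr}(D)\ge A^{-1}\sqrt n$ such that every section of dimension $k\ge\gamma\sqrt n$ has distance greater than $A/96$ to $B_\infty^k$.
\end{theorem}

By part (a), for each fixed $A>\sqrt{\pi e/2}$ the order $\max(1,k/\sqrt n)$ of the distortion in Theorem~\ref{thm:large} is optimal throughout its range, up to factors depending only on $A$. For $1\le A<\sqrt{\pi e/2}$ the hypothesis is void for large $n$: by \eqref{eq:extremes} and Lemma~\ref{lem:vr} below, $\mathrm{vr}(D)\le\mathrm{vr}(B_\infty^n)=2|B_2^n|^{-1/n}$, and Stirling's formula applied to $|B_2^n|=\pi^{n/2}/\Gamma(\frac n2+1)$ gives $2|B_2^n|^{-1/n}/\sqrt n\to(\pi e/2)^{-1/2}$. So only $n\le n_1(A)$ occur, and then every section has distance at most $n_1(A)$ to a cube by \eqref{eq:trivial}. We claim nothing about optimality for the single value $A=\sqrt{\pi e/2}$. By part (b) with $\gamma=\min(1,c(A))$, any admissible pair $c(A),C(A)$ in the question has $C(A)\ge A/96$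 when $A\ge6$, so the linear growth of $C(A)$ is optimal. We do not claim that the dependence of $c(A)$ on $A$ is optimal.

The proof of Theorems~\ref{thm:main} and~\ref{thm:large} has two halves. In Section~\ref{sec:quotient} the volume hypothesis produces a linear \emph{image} of $D$ of dimension proportional to $n$ that is isomorphic to a cube. In Section~\ref{sec:lifting} this image is turned into a \emph{section}, at the price of keeping only a random subset of the coordinates. The second half is where the logarithm is avoided, and Section~\ref{sec:example} shows its mechanism on three coordinates.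

\section{Norms, John's position and Walsh expansions}\label{sec:prelim}

A body $D$ is the unit ball of the norm $\|x\|_D=\min\{s\ge0:x\in sD\}$. Its polar is $D^\circ=\{u:|\langle x,u\rangle|\le1\text{ for all }x\in D\}$, and $\|x\|_D=\sup_{u\in D^\circ}\langle x,u\rangle$. We write $|x|_2$, $\|x\|_1$, $\|x\|_\infty$ for the usual norms. Cube sections are described by bases.

\begin{lemma}\label{lem:basis}
Let $G$ be a $k$-dimensional subspace and $\lambda\ge1$. Then $d(D\cap G,B_\infty^k)\le\lambda$ if and only if $G$ has a basis $u_1,\dots,u_k$ with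
\begin{equation}\label{eq:basis}
\max_i|b_i|\le\Big\|\sum_ib_iu_i\Big\|_D\le\lambda\max_i|b_i|\qquad(b\in\mathbb{R}^k).
\end{equation}
\end{lemma}

\begin{proof}
For an invertible $T:G\to\mathbb{R}^k$, the inclusions $B_\infty^k\subset T(D\cap G)\subset\lambda B_\infty^k$ say that $\|T^{-1}b\|_D\le\|b\|_\infty\le\lambda\|T^{-1}b\|_D$ for all $b$, which is \eqref{eq:basis} with $u_i=\lambda T^{-1}e_i$. It remains to note that the infimum defining $d$ is attained: along a minimizing sequence these inequalities keep $T$ and $T^{-1}$ bounded, and they pass to the limit along a convergent subsequence.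
\end{proof}

If an ellipsoid $b+TB_2^n$ lies in $D$, so does its reflection $-b+TB_2^n$, and averaging gives $TB_2^n\subset D$. So centered ellipsoids suffice in the definition of $\mathrm{vr}$. We use John's theorem in the following form. Every body contains an ellipsoid of maximal volume. If this ellipsoid is $B_2^n$ (we say that $D$ is in \emph{John's position}), there are finitely many \emph{contact points} $x_j\in S^{n-1}\cap\partial D$ and weights $c_j>0$ with
\begin{equation}\label{eq:john}
\sum_jc_j\,x_jx_j^{\top}=\mathrm{Id},\qquad\sum_jc_j=n,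
\end{equation}
the second identity being the trace of the first. A hyperplane supporting $D$ at $x_j$ also supports $B_2^n$ there, so it is $\{\langle x,x_j\rangle=1\}$; hence $x_j\in D^\circ$. For $x\in D$ we get $|x|_2^2=\sum_jc_j\langle x,x_j\rangle^2\le n$, so
\[
B_2^n\subset D\subset\sqrt n\,B_2^n .
\]
Every body has a linear image in John's position. Thus $d(K,B_2^k)\le\sqrt k$ for each body $K\subset\mathbb{R}^k$, and composing two such maps gives
\begin{equation}\label{eq:trivial}
d(K,L)\le k\qquad\text{for all bodies }K,L\subset\mathbb{R}^k.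
\end{equation}
We also need
\begin{equation}\label{eq:ball}
\Big(\frac{2}{\sqrt n}\Big)^n\le|B_2^n|\le\Big(\frac{2\pi e}{n}\Big)^{n/2}.
\end{equation}
The left bound holds because $n^{-1/2}B_\infty^n\subset B_2^n$, the right one because $(2\pi)^{n/2}=\int e^{-|x|_2^2/2}\,dx\ge e^{-n/2}|\sqrt n\,B_2^n|$.

Finally, let $\varepsilon$ be uniformly distributed in $\{\pm1\}^m$, and write $[m]=\{1,\dots,m\}$. The \emph{Walsh functions} $w_S(\varepsilon)=\prod_{i\in S}\varepsilon_i$, $S\subset[m]$, form an orthonormal basis of the real functions on $\{\pm1\}^m$. Applying this in each coordinate, every $f:\{\pm1\}^m\to\mathbb{R}^n$ has the expansion $f=\sum_S\widehat f(S)w_S$ with $\widehat f(S)=\mathbb{E}\,w_Sf\in\mathbb{R}^n$, and Parseval's identity $\mathbb{E}|f|_2^2=\sum_S|\widehat f(S)|_2^2$ holds. If $f$ is odd, then $\widehat f(S)=0$ for even $|S|$, since $w_S(-\varepsilon)=(-1)^{|S|}w_S(\varepsilon)$. For $\sigma\subset[m]$, averaging over the signs $\varepsilon_i$ with $i\notin\sigma$ kills $w_S$ unless $S\subset\sigma$, so it turns $f$ into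
\[
f^\sigma=\sum_{S\subset\sigma}\widehat f(S)\,w_S .
\]
If $f$ takes values in a convex set, so does $f^\sigma$.

\section{From a quotient to a section: three coordinates}\label{sec:example}

Suppose a linear map $P:\mathbb{R}^n\to\mathbb{R}^m$ sends $D$ onto $B_\infty^m$. Choose an odd function $f:\{\pm1\}^m\to D$ with $Pf(\varepsilon)=\varepsilon$ and put $y_i=\widehat f(\{i\})=\mathbb{E}\,\varepsilon_if(\varepsilon)$. Then $Py_i=\mathbb{E}\,\varepsilon_i\varepsilon=e_i$, and since $PD\subset B_\infty^m$ we have $\|\sum_ib_iy_i\|_D\ge\max_i|b_i|$. The left half of \eqref{eq:basis} is free. If $f$ were linear, $f(\varepsilon)=\sum_i\varepsilon_iy_i$, the right half would hold with $\lambda=1$, because a norm on the cube is largest at a vertex. The obstruction is the part of $f$ of degree at least $3$.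

It first appears for $m=3$, where $f=\varepsilon_1y_1+\varepsilon_2y_2+\varepsilon_3y_3+\varepsilon_1\varepsilon_2\varepsilon_3z$. Take the majority function
\[
\operatorname{maj}(\varepsilon)=\operatorname{sign}(\varepsilon_1+\varepsilon_2+\varepsilon_3)=\tfrac12(\varepsilon_1+\varepsilon_2+\varepsilon_3)-\tfrac12\varepsilon_1\varepsilon_2\varepsilon_3
\]
(both sides are odd and symmetric and equal $1$ at $(1,1,1)$ and $(1,1,-1)$). Let $D\subset\mathbb{R}^4$ be the convex hull of the eight points $f(\varepsilon)=(\varepsilon,\operatorname{maj}(\varepsilon))$ and let $P$ forget the last coordinate. The lifting $f$ is forced, since a vertex of the cube is not a convex combination of other vertices. Here $y_i=e_i+\frac12e_4$, and $y_1+y_2+y_3=(1,1,1,\frac32)$ lies outside $B_\infty^4\supset D$: the linear part of $f$ leaves the body. Now give up the third coordinate and average over $\varepsilon_3$. This kills $\varepsilon_3y_3$ and, with it, the cubic term: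
\[
\tfrac12\big[(1,1,1,1)+(1,1,-1,1)\big]=y_1+y_2,\qquad\tfrac12\big[(1,-1,1,1)+(1,-1,-1,-1)\big]=y_1-y_2 .
\]
So $\pm y_1\pm y_2\in D$, and $D\cap\operatorname{span}(y_1,y_2)$ is exactly a square. \emph{Discarding coordinates removes the higher-degree terms that involve them.}

The same example on $m$ coordinates, $m$ odd, shows how many can be kept. With $X=\sum_{i\le m}\varepsilon_i$ we have $y_i=e_i+\beta e_{m+1}$, where $\beta=\mathbb{E}\,\varepsilon_i\operatorname{sign}X=\mathbb{E}|X|/m$ by symmetry. H\"older's inequality gives $m=\mathbb{E}X^2\le(\mathbb{E}|X|)^{2/3}(\mathbb{E}X^4)^{1/3}$ and $\mathbb{E}X^4\le3m^2$, so $\beta\ge(3m)^{-1/2}$. For any set $\sigma$ of $k$ coordinates, $\|\sum_{i\in\sigma}y_i\|_D\ge k/\sqrt{3m}$. The vectors $y_i$ can thus give bounded distortion only for $k=O(\sqrt m)$, and the term $k/\sqrt m$ is the one in Theorem~\ref{thm:large}. If instead the last coordinate is the majority of the first $k$ signs only, $k$ odd, then the set $\sigma=[k]$ gives norm at least $\sqrt{k/3}$. So $\sigma$ cannot be prescribed; it will be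 random.

To bound $\mathbb{E}\|\sum_{i\le m}\varepsilon_iy_i\|_D$ over all $m$ coordinates is to apply the Rademacher projection $f\mapsto\sum_i\varepsilon_i\widehat f(\{i\})$ to $f$, and this would cost a $K$-convexity constant of order $\log n$. But only about $\sqrt n$ of the $m\approx n$ coordinates are wanted. If each is kept with probability $\delta\approx n^{-1/2}$, a term of degree at least $3$ survives in $f^\sigma$ with probability at most $\delta^3$. In John's position the total Euclidean energy $\mathbb{E}|f|_2^2$ is at most $n$, so the surviving part has Euclidean norm $\sqrt{\delta^3n}=O(n^{-1/4})$, and its $D$-norm is no larger because $B_2^n\subset D$.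

\section{A quotient of proportional dimension}\label{sec:quotient}

We first place $D$ in a cube, keeping a fixed fraction of volume per dimension. The contact points give slabs $\{|\langle x,x_j\rangle|\le1\}$ containing $D$; we need $n$ of them whose determinant is not too small.

\begin{lemma}\label{lem:incube}
Let $D$ be in John's position with $\mathrm{vr}(D)\ge A^{-1}\sqrt n$. There are contact points $x_1,\dots,x_n$ such that the map $Vx=(\langle x,x_j\rangle)_{j\le n}$ satisfies $VD\subset B_\infty^n$ and $|VD|\ge\big(2/(A\sqrt e)\big)^n$.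
\end{lemma}

\begin{proof}
Take determinants in \eqref{eq:john} and use the Cauchy--Binet formula:
\[
1=\sum_{|J|=n}\Big(\prod_{j\in J}c_j\Big)\det(x_j)_{j\in J}^2 .
\]
Each product $\prod_{j\in J}c_j$ occurs $n!$ times in the expansion of $(\sum_jc_j)^n=n^n$, so these products sum to at most $n^n/n!\le e^n$. Hence some $J$ has $|\det(x_j)_{j\in J}|\ge e^{-n/2}$; renumber so that $J=[n]$. Since $x_j\in D^\circ$, $VD\subset B_\infty^n$. In John's position $|D|=\mathrm{vr}(D)^n|B_2^n|$, so by \eqref{eq:ball}
\[
|VD|\ge e^{-n/2}\Big(\frac{\sqrt n}{A}\Big)^n\Big(\frac{2}{\sqrt n}\Big)^n=\Big(\frac{2}{A\sqrt e}\Big)^n.\qedhere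
\]
\end{proof}

A set of large volume in the cube meets many cells of a grid, and a large set of cells must show all sign patterns around some thresholds on many coordinates. The combinatorial statement is as follows. Let $F\subset[q]^n$. For $I\subset[n]$ and $h\in[q-1]^I$, say that $F$ \emph{shatters} the pair $(I,h)$ if for every $\varepsilon\in\{\pm1\}^I$ there is $a\in F$ with $a_i>h_i$ when $\varepsilon_i=1$ and $a_i\le h_i$ when $\varepsilon_i=-1$. For $I=\emptyset$ this means $F\ne\emptyset$. When $n=1$ and $F\neq\emptyset$, the shattered pairs are the empty pair and the thresholds $\min F\le h<\max F$, in total $1+\max F-\min F\ge|F|$. The general case repeats this count in each coordinate.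

\begin{lemma}\label{lem:shatter}
Every $F\subset[q]^n$ shatters at least $|F|$ pairs.
\end{lemma}

\begin{proof}
Induction on $n$. For $n=0$, $F$ is empty or a single point, and in the latter case it shatters the empty pair. For $n\ge1$ and $a\in[q]$ let $F_a=\{b\in[q]^{n-1}:(b,a)\in F\}$. Fix a pair $(I,h)$ with $I\subset[n-1]$ and let $W=W(I,h)$ be the set of $a$ such that $F_a$ shatters $(I,h)$. Suppose $W\ne\emptyset$. Then $F$ shatters $(I,h)$. It also shatters $(I\cup\{n\},(h,h_n))$ whenever $\min W\le h_n<\max W$: use points of $F_{\max W}$ when $\varepsilon_n=1$ and points of $F_{\min W}$ when $\varepsilon_n=-1$. This gives $1+\max W-\min W\ge|W|$ pairs shattered by $F$, and each of them determines $(I,h)$ by deleting the coordinate $n$. So $F$ shatters at least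
\[
\sum_{(I,h)}|W(I,h)|=\sum_{a}\#\{\text{pairs shattered by }F_a\}\ge\sum_a|F_a|=|F|
\]
pairs.
\end{proof}

With an ordinary grid, shattering would give points on both sides of each threshold, possibly all very close to it, and no cube would follow. We therefore use a grid with gaps as wide as its cells. A random shift of the grid shows that the gaps cost only a factor $2^{-n}$ in volume. For $I\subset[n]$ let $P_I$ be the coordinate projection onto $\mathbb{R}^I$.

\begin{proposition}\label{prop:quotient}
Let $K\subset B_\infty^n$ be a body with $|K|\ge\big(2/(A\sqrt e)\big)^n$. There is $I\subset[n]$ with $|I|>\alpha n$ and $P_IK\supset\frac{1}{12A}B_\infty^I$.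
\end{proposition}

\begin{proof}
Let $M=\lceil e^{3/2}A\rceil$. Since $e^{3/2}<5$, we have $M\le6A$ and $eM\le17A$.

\emph{Discretization.} For $s\in[0,2/M)$ let $U_s=s+\frac2M\big(\mathbb{Z}+[0,\frac12)\big)$, a union of intervals of length $1/M$ separated by gaps of length $1/M$. The intervals that meet $[-1,1]$ have left endpoints in $(-1-\frac1M,1]$ with spacing $\frac2M$, so there are at most $\lceil M+\frac12\rceil=M+1$ of them. If $s$ is uniform in $[0,2/M)$, each real number lies in $U_s$ with probability $\frac12$. For independent shifts $s_1,\dots,s_n$, Fubini's theorem gives $\mathbb{E}|K\cap\prod_iU_{s_i}|=2^{-n}|K|$. Fix shifts with $|K\cap\prod_iU_{s_i}|\ge2^{-n}|K|$. In coordinate $i$, number the intervals of $U_{s_i}$ meeting $[-1,1]$ from left to right as $J^i_1,J^i_2,\dots$, and let $F\subset[M+1]^n$ be the set of $a$ with $K\cap\prod_iJ^i_{a_i}\ne\emptyset$. These boxes cover $K\cap\prod_iU_{s_i}$ and have volume $M^{-n}$, so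
\[
|F|\ge M^n2^{-n}|K|\ge\Big(\frac{M}{A\sqrt e}\Big)^n\ge e^n .
\]

\emph{Counting.} With $q=M+1$ there are $\binom niM^i$ pairs $(I,h)$ with $|I|=i$. Since $0<\alpha<1$,
\[
\sum_{i\le\alpha n}\binom ni\le\alpha^{-\alpha n}\sum_{i}\binom ni\alpha^i=\alpha^{-\alpha n}(1+\alpha)^n\le(e/\alpha)^{\alpha n}.
\]
If every pair shattered by $F$ had $|I|\le\alpha n$, Lemma~\ref{lem:shatter} would give $e^n\le(eM/\alpha)^{\alpha n}$. But with $L=\log(17A)$,
\[
\alpha\log(eM/\alpha)\le\frac{L+\log(2L)}{2L}<1,
\]
because $2L<eL\le e^L$. So $F$ shatters a pair $(I,h)$ with $|I|>\alpha n$.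

\emph{From shattering to a cube.} Put $t=1/(2M)$, let $v_i$ be the midpoint of the gap between $J^i_{h_i}$ and $J^i_{h_i+1}$ for $i\in I$, and let $K'=P_IK$. Points of $J^i_a$ are at least $v_i+t$ if $a>h_i$ and at most $v_i-t$ if $a\le h_i$. So for every $\varepsilon\in\{\pm1\}^I$ there is $z^\varepsilon\in K'$ with $\varepsilon_i(z^\varepsilon_i-v_i)\ge t$ for all $i\in I$. We claim $v+tB_\infty^I\subset K'$. Otherwise some $w\in v+tB_\infty^I$ is separated from the compact convex set $K'$: there is $\varphi\in\mathbb{R}^I$ with $\langle\varphi,w\rangle>\langle\varphi,z\rangle$ for all $z\in K'$. Choose signs with $\varepsilon_i\varphi_i=|\varphi_i|$. Then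
\[
\langle\varphi,z^\varepsilon-v\rangle=\sum_i|\varphi_i|\,\varepsilon_i(z_i^\varepsilon-v_i)\ge t\sum_i|\varphi_i|\ge\langle\varphi,w-v\rangle,
\]
a contradiction. By symmetry $-v+tB_\infty^I\subset K'$ too, and averaging gives $tB_\infty^I\subset K'$. Finally $t\ge1/(12A)$.
\end{proof}

\section{Lifting and random restriction}\label{sec:lifting}

The volume ratio plays no further role. The next proposition uses only the quotient and the two inclusions of John's position.

\begin{proposition}\label{prop:lift}
Let $D\subset\mathbb{R}^n$ be a body with $B_2^n\subset D\subset\sqrt n\,B_2^n$. Let $x_1,\dots,x_m\in D^\circ$ and $t>0$ be such that for every $\varepsilon\in\{\pm1\}^m$ there is $g(\varepsilon)\in D$ with $\langle g(\varepsilon),x_i\rangle=t\varepsilon_i$ for all $i$. Then for every integer $1\le k\le m^2/(4n)$, $D$ has a $k$-dimensional section whose distance to $B_\infty^k$ is at most $t^{-1}\big(4+24k/\sqrt m\big)$.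
\end{proposition}

The estimate sketched in Section~\ref{sec:example} controls $\|\sum_{i\in\sigma}\varepsilon_iy_i\|_D$ on \emph{average} over signs, while \eqref{eq:basis} needs the \emph{maximum}. The randomness of $\sigma$ will be used a second time to pass from one to the other, and this passage needs the following comparison.

\begin{lemma}\label{lem:contract}
Let $r_1,\dots,r_l$ be bounded real functions on a nonempty set $U$. Then
\[
\mathbb{E}\sup_{u\in U}\sum_{i\le l}\varepsilon_i|r_i(u)|\le\mathbb{E}\sup_{u\in U}\sum_{i\le l}\varepsilon_ir_i(u).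
\]
\end{lemma}

\begin{proof}
We remove the absolute values one index at a time. Suppose they have been removed for $i<j$. Fix all signs except $\varepsilon_j$, let $s(u)$ be the sum of the terms with $i\ne j$, and let $r=r_j$. Twice the average over $\varepsilon_j$ is
\begin{align*}
\sup(s+|r|)+\sup(s-|r|)&=\sup_{u,u'}\big(s(u)+s(u')+|r(u)|-|r(u')|\big)\\
&\le\sup_{u,u'}\big(s(u)+s(u')+|r(u)-r(u')|\big).
\end{align*}
The last expression is symmetric in $u,u'$, so its supremum equals that of $s(u)+s(u')+r(u)-r(u')$, which is $\sup(s+r)+\sup(s-r)$. This is twice the average over $\varepsilon_j$ with $|r_j|$ replaced by $r_j$.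
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lift}]
\emph{Lifting.} Put $f(\varepsilon)=\frac12\big(g(\varepsilon)-g(-\varepsilon)\big)$. By symmetry and convexity $f(\varepsilon)\in D$; moreover $f$ is odd and $\langle f(\varepsilon),x_i\rangle=t\varepsilon_i$. Let $y_i=\widehat f(\{i\})=\mathbb{E}\,\varepsilon_if(\varepsilon)$. Then
\begin{equation}\label{eq:biorth}
\langle y_i,x_j\rangle=t\,\mathbb{E}\,\varepsilon_i\varepsilon_j=\begin{cases}t,&i=j,\\0,&i\ne j.\end{cases}
\end{equation}
In particular the $y_i$ are linearly independent and $m\le n$. For $u\in D^\circ$ the numbers $\langle y_i,u\rangle$ are Walsh coefficients of the function $\langle f,u\rangle$, which is bounded by $1$. Hence $\sum_i\langle y_i,u\rangle^2\le\mathbb{E}\langle f,u\rangle^2\le1$, and by the Cauchy--Schwarz inequality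
\begin{equation}\label{eq:l1}
\sup_{u\in D^\circ}\sum_{i\le m}|\langle y_i,u\rangle|\le\sqrt m .
\end{equation}

\emph{The average over signs.} Let $\delta\in(0,1]$, let $\xi_1,\dots,\xi_m$ be independent $\{0,1\}$-valued variables with mean $\delta$, independent of $\varepsilon$, and let $\sigma=\{i:\xi_i=1\}$. Since $f$ is odd,
\[
\sum_{i\in\sigma}\varepsilon_iy_i=f^\sigma-R_\sigma,\qquad R_\sigma=\sum_{S\subset\sigma,\ |S|\ge3}\widehat f(S)\,w_S .
\]
Here $f^\sigma\in D$ by convexity. A set $S$ is contained in $\sigma$ with probability $\delta^{|S|}$, so Parseval's identity and $D\subset\sqrt n\,B_2^n$ give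
\[
\mathbb{E}_\sigma\mathbb{E}_\varepsilon|R_\sigma|_2^2=\sum_{|S|\ge3}\delta^{|S|}|\widehat f(S)|_2^2\le\delta^3\,\mathbb{E}|f|_2^2\le\delta^3n .
\]
Since $B_2^n\subset D$, we have $\|\cdot\|_D\le|\cdot|_2$, so $\mathbb{E}\|R_\sigma\|_D\le(\mathbb{E}|R_\sigma|_2^2)^{1/2}$ and
\begin{equation}\label{eq:average}
\mathbb{E}_\sigma\mathbb{E}_\varepsilon\Big\|\sum_{i\in\sigma}\varepsilon_iy_i\Big\|_D\le1+\delta^{3/2}\sqrt n .
\end{equation}

\emph{The maximum over signs.} Write $\rho_i(u)=|\langle y_i,u\rangle|$ and
\[
\Phi(\sigma)=\sup_{u\in D^\circ}\sum_{i\in\sigma}\rho_i(u)=\sup_{u\in D^\circ}\sum_{i\le m}\xi_i\rho_i(u).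
\]
Exchanging the two suprema shows that $\Phi(\sigma)=\max_\varepsilon\|\sum_{i\in\sigma}\varepsilon_iy_i\|_D$. For a fixed $u$ the sum has mean at most $\delta\sqrt m$ by \eqref{eq:l1}; we need the deviation from the mean uniformly in $u$. Let $(\xi_i')$ be an independent copy of $(\xi_i)$. Writing $\xi_i=\delta+(\xi_i-\mathbb{E}\xi_i')$ and moving the expectation over $\xi'$ outside the supremum, which can only increase the result, we get
\[
\mathbb{E}\Phi(\sigma)\le\delta\sqrt m+\mathbb{E}\sup_u\sum_i(\xi_i-\xi_i')\rho_i(u).
\]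
The variables $\xi_i-\xi_i'$ are independent and symmetric, so $(\xi_i-\xi_i')_i$ has the same law as $(\varepsilon_i(\xi_i-\xi'_i))_i$. Splitting the supremum, the last term is at most
\[
\mathbb{E}\sup_u\sum_i\varepsilon_i\xi_i\rho_i(u)+\mathbb{E}\sup_u\sum_i(-\varepsilon_i)\xi_i'\rho_i(u)=2\,\mathbb{E}_\sigma\mathbb{E}_\varepsilon\sup_u\sum_{i\in\sigma}\varepsilon_i|\langle y_i,u\rangle| .
\]
For each $\sigma$, Lemma~\ref{lem:contract} removes the absolute values, and $\sup_u\sum_{i\in\sigma}\varepsilon_i\langle y_i,u\rangle=\|\sum_{i\in\sigma}\varepsilon_iy_i\|_D$. By \eqref{eq:average},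
\[
\mathbb{E}\Phi(\sigma)\le\delta\sqrt m+2\big(1+\delta^{3/2}\sqrt n\big).
\]

\emph{Choice of $\sigma$.} Take $\delta=4k/m$, which is at most $m/n\le1$. Since $kn/m^2\le\frac14$,
\[
\delta^{3/2}\sqrt n=\frac{8k}{\sqrt m}\Big(\frac{kn}{m^2}\Big)^{1/2}\le\frac{4k}{\sqrt m},\qquad\text{so}\qquad\mathbb{E}\Phi(\sigma)\le2+\frac{12k}{\sqrt m}.
\]
By Markov's inequality, $\Phi(\sigma)>4+24k/\sqrt m$ has probability at most $\frac12$. The size $|\sigma|$ has mean $4k$ and variance at most $4k$, so by Chebyshev's inequality $|\sigma|<k$ has probability at most $4k/(3k)^2\le\frac49$. As $\frac12+\frac49<1$, some $\sigma$ has $|\sigma|\ge k$ and $\Phi(\sigma)\le4+24k/\sqrt m$. Removing elements does not increase $\Phi$, so we may assume $|\sigma|=k$. For real $(b_i)_{i\in\sigma}$,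
\[
t\max_i|b_i|\le\Big\|\sum_{i\in\sigma}b_iy_i\Big\|_D=\sup_{u\in D^\circ}\sum_{i\in\sigma}b_i\langle y_i,u\rangle\le\Phi(\sigma)\max_i|b_i|,
\]
where the left inequality follows from \eqref{eq:biorth} by testing with $u=\pm x_j\in D^\circ$. Lemma~\ref{lem:basis} with $u_i=y_i/t$ finishes the proof.
\end{proof}

\begin{remark}
The two inclusions are used only for $R_\sigma$: the outer one bounds its energy, the inner one converts a Euclidean bound into a bound in $\|\cdot\|_D$. At $\delta=1$ the estimate \eqref{eq:average} gives only $1+\sqrt n$, so the whole gain comes from the restriction. Oddness of $f$ removes the terms of degree $2$. Without it the error would be $\delta\sqrt n=(4k/\sqrt m)\sqrt{n/m}$, and with $m>\alpha n$ the bound would carry an extra factor $\alpha^{-1/2}$.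
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:large}]
The statement is invariant under invertible linear maps, so let $D$ be in John's position. Apply Proposition~\ref{prop:quotient} to the body $K=VD$ of Lemma~\ref{lem:incube}. It gives $m=|I|>\alpha n$ contact points $(x_i)_{i\in I}$ that satisfy the hypothesis of Proposition~\ref{prop:lift} with $t=1/(12A)$. If $k\le\alpha^2n/4$, then $k\le m^2/(4n)$, and the section obtained has distance at most $12A(4+24k/\sqrt m)\le48A(1+6k/\sqrt{\alpha n})$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]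
For $k=1$ every section is a segment, at distance $1$. Let $2\le k\le\sqrt{\alpha n}$. If $k\le\alpha^2n/4$, Theorem~\ref{thm:large} gives distance at most $48A\cdot7=336A$. Otherwise $k^2\le\alpha n<4k/\alpha$, so $k<4/\alpha=8\log(17A)\le136A$, and by \eqref{eq:trivial} any $k$-dimensional section has distance at most $k\le336A$. For the last claim take $k=\max(1,\lfloor\sqrt{\alpha n}\rfloor)\ge\frac12\sqrt{\alpha n}$.
\end{proof}

\section{Sections of a larger cube: sharpness}\label{sec:sharp}

The bodies of Theorem~\ref{thm:sharp} live in an $n$-dimensional subspace $E\subset\mathbb{R}^N$, identified with $\mathbb{R}^n$ by a linear isometry. We use two known results.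

\begin{theorem}[Kashin \cite{Kashin}]\label{thm:kashin}
For every $\theta\in(0,1)$ there is $\kappa(\theta)>0$ such that for all integers $1\le n\le\theta N$ there is an $n$-dimensional subspace $E\subset\mathbb{R}^N$ with $\|x\|_1\ge\kappa(\theta)\sqrt N\,|x|_2$ for all $x\in E$.
\end{theorem}

\begin{theorem}[Vaaler \cite{Vaaler}]\label{thm:vaaler}
$|E\cap B_\infty^N|\ge2^n$ for every $n$-dimensional subspace $E\subset\mathbb{R}^N$.
\end{theorem}

Vaaler's theorem makes the volume ratio large for every $E$; Kashin's theorem supplies an $E$ in which all vectors are spread over many coordinates, which leaves little room for a cube basis. The next two lemmas make these two points precise.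

\begin{lemma}\label{lem:vr}
Let $E\subset\mathbb{R}^N$ have dimension $n$, let $s\ge1$, and let $D\subset E$ be a body with $s^{-1}(E\cap B_\infty^N)\subset D\subset E\cap B_\infty^N$. Then
\[
\mathrm{vr}(D)\ge\frac{\sqrt n}{s}\sqrt{\frac{2n}{\pi eN}} .
\]
Moreover, $\mathrm{vr}(B_\infty^n)=2|B_2^n|^{-1/n}$.
\end{lemma}

\begin{proof}
By Theorem~\ref{thm:vaaler}, $|D|^{1/n}\ge2/s$. Let $TB_2^n\subset D$ be a centered ellipsoid, with $T:\mathbb{R}^n\to\mathbb{R}^N$ linear with range $E$. Since $TB_2^n\subset B_\infty^N$, each of the $N$ rows of $T$ has Euclidean norm at most $1$, so $\operatorname{tr}(T^\top T)\le N$. By the inequality of arithmetic and geometric means for the eigenvalues of $T^\top T$,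
\[
|TB_2^n|^{1/n}=\det(T^\top T)^{1/(2n)}|B_2^n|^{1/n}\le\sqrt{N/n}\;|B_2^n|^{1/n}.
\]
With \eqref{eq:ball}, $\mathrm{vr}(D)\ge\frac2s\sqrt{n/N}\sqrt{n/(2\pi e)}$, which is the claim. For $N=n$ the display shows that no ellipsoid in $B_\infty^n$ has larger volume than $B_2^n$, which gives the last formula.
\end{proof}

\begin{lemma}\label{lem:columns}
Let $D\subset E\cap B_\infty^N$ be a body in $E$, and let $u_1,\dots,u_k\in E$ satisfy \eqref{eq:basis}. Then
\begin{equation}\label{eq:columns}
\sum_{i\le k}|u_i(j)|\le\lambda\quad(j\le N),\qquad\text{and hence}\qquad\sum_{i\le k}\|u_i\|_1\le N\lambda .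
\end{equation}
\end{lemma}

\begin{proof}
Fix $j$ and take $b_i=\operatorname{sign}u_i(j)$. Then $\sum_i|u_i(j)|\le\|\sum_ib_iu_i\|_\infty\le\|\sum_ib_iu_i\|_D\le\lambda$. Sum over $j$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
The closer $A$ is to $\sqrt{\pi e/2}$, the closer $N/n$ must be to $1$. Let $\eta=\min\big(1,\frac{2A^2}{\pi e}-1\big)>0$, $\theta=(1+\eta/2)^{-1}$ and $\kappa_A=\min\big(\sqrt\eta,\kappa(\theta)/\sqrt2\big)$. All distances are at least $1$ by definition.

If $\eta n<1$, take $D=B_\infty^n$. Lemma~\ref{lem:vr} with $N=n$, $s=1$ gives $\mathrm{vr}(D)\ge\sqrt n/\sqrt{\pi e/2}\ge A^{-1}\sqrt n$, and $\kappa_Ak/\sqrt n\le\sqrt{\eta n}<1$, so there is nothing more to prove.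

If $\eta n\ge1$, let $N=n+\lfloor\eta n\rfloor$. Since $\lfloor x\rfloor\ge x/2$ for $x\ge1$, we have $(1+\frac\eta2)n\le N\le(1+\eta)n\le2n$, and in particular $n\le\theta N$. Take $E$ from Theorem~\ref{thm:kashin} and $D=E\cap B_\infty^N$. By Lemma~\ref{lem:vr}, $\mathrm{vr}(D)\ge\sqrt n\sqrt{2/(\pi e(1+\eta))}\ge A^{-1}\sqrt n$. Let a $k$-dimensional section have distance $\lambda$ to $B_\infty^k$, with a basis as in Lemma~\ref{lem:basis}. Then $|u_i|_2\ge\|u_i\|_\infty=\|u_i\|_D\ge1$, so $\|u_i\|_1\ge\kappa(\theta)\sqrt N$. By \eqref{eq:columns}, $k\,\kappa(\theta)\sqrt N\le N\lambda$, that is, $\lambda\ge\kappa(\theta)k/\sqrt N\ge\kappa(\theta)k/\sqrt{2n}\ge\kappa_Ak/\sqrt n$.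
\end{proof}

For part (b) the plain section of $B_\infty^{2n}$ cannot serve: its volume ratio is at least $\sqrt n/3$ by Lemma~\ref{lem:vr}, so by Theorem~\ref{thm:main} it has cube sections of dimension of order $\sqrt n$ with absolute distortion. We have a factor of order $A$ to spend, and we spend it by adding a term $a\Lambda$ to the norm, with $\Lambda\le\|\cdot\|_\infty$. In a Kashin subspace a typical basis vector $u_i$ has bounded Euclidean norm, while a signed sum of the $u_i$ has about $\sqrt n$ large coordinates. So $\Lambda$ should be negligible on vectors of the first kind and of order $1$ on vectors of the second. The norm $\|\cdot\|_\infty$ fails the first requirement and $N^{-1}\|\cdot\|_1$ fails the second. Harmonic weights meet both, because $\log\sqrt n$ is comparable to $\log N$. Let $x^*$ be the decreasing rearrangement of $(|x_j|)_{j\le N}$, and put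
\[
H=\sum_{j=1}^N\frac1j,\qquad\Lambda(x)=\frac1H\sum_{j=1}^N\frac{x_j^*}{j}.
\]

\begin{lemma}\label{lem:lambda}
$\Lambda$ is a norm on $\mathbb{R}^N$ that depends only on $(|x_j|)_j$ and is nondecreasing in each $|x_j|$. Moreover, \textup{(i)} $\Lambda(x)\le\|x\|_\infty$; \textup{(ii)} $\Lambda(x)\le3|x|_2/H$; \textup{(iii)} if $|x_j|\ge\frac12$ for at least $r$ coordinates $j$, then $\Lambda(x)\ge(\log r)/(2H)$.
\end{lemma}

\begin{proof}
A sum $\sum_j|x_{\pi(j)}|/j$ over a permutation $\pi$ is largest when the $|x_{\pi(j)}|$ decrease, so $\Lambda$ is the maximum over $\pi$ of the norms $\frac1H\sum_j|x_{\pi(j)}|/j$; the first sentence follows. Part (i) holds as $x_j^*\le\|x\|_\infty$. For (ii), $j(x_j^*)^2\le|x|_2^2$ and $\sum_jj^{-3/2}\le1+\int_1^\infty s^{-3/2}ds=3$. For (iii), $x_j^*\ge\frac12$ for $j\le r$ and $\sum_{j\le r}1/j\ge\log r$.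
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
Let $N=2n$, take $E$ from Theorem~\ref{thm:kashin} with $\theta=\frac12$, and let $\kappa=\kappa(\frac12)$, so that $\|x\|_1\ge\kappa\sqrt n\,|x|_2$ on $E$. Let $a=A/6\ge1$ and let $D\subset E$ be the unit ball of the norm $\|x\|_D=\|x\|_\infty+a\Lambda(x)$. By Lemma~\ref{lem:lambda}(i), Lemma~\ref{lem:vr} applies with $s=1+a\le2a$, and $\sqrt{\pi e}<3$, so
\[
\mathrm{vr}(D)\ge\frac{\sqrt n}{(1+a)\sqrt{\pi e}}\ge\frac{\sqrt n}{6a}=A^{-1}\sqrt n .
\]
Let $k\ge\gamma\sqrt n$, and suppose that a $k$-dimensional section has distance $\lambda\le a/16$ to $B_\infty^k$. Take a basis $u_1,\dots,u_k$ as in Lemma~\ref{lem:basis}.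

\emph{Many basis vectors have a large coordinate.} By \eqref{eq:columns}, $\sum_i\|u_i\|_1\le2n\lambda$, so at least $k/2$ indices $i$ satisfy $\|u_i\|_1\le4n\lambda/k$; call them good. For good $i$, $|u_i|_2\le4\sqrt n\,\lambda/(\kappa k)\le4\lambda/(\kappa\gamma)$, and Lemma~\ref{lem:lambda}(ii) gives
\[
a\Lambda(u_i)\le\frac{12a\lambda}{\kappa\gamma H}\le\frac{a^2}{\kappa\gamma H}\le\frac12
\]
as soon as $H\ge2a^2/(\kappa\gamma)$, which holds for large $n$. Then $\|u_i\|_\infty=\|u_i\|_D-a\Lambda(u_i)\ge\frac12$, and we choose $j_i$ with $|u_i(j_i)|\ge\frac12$.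

\emph{These coordinates are mostly distinct.} By \eqref{eq:columns}, a given coordinate equals $j_i$ for at most $2\lambda$ indices $i$. So there are at least $r=\lceil k/(4\lambda)\rceil\ge4\gamma\sqrt n/a$ distinct coordinates among the $j_i$.

\emph{A random signed sum is large in $\Lambda$.} Let $X=\sum_l\varepsilon_lu_l$ with random signs. For all $i,j$ we have $\mathbb{E}|X(j)|\ge|\mathbb{E}\,\varepsilon_iX(j)|=|u_i(j)|$, so the vector $(\mathbb{E}|X(j)|)_j$ has at least $r$ coordinates that are at least $\frac12$. Since $a\Lambda(X)\le\|X\|_D\le\lambda$ for all signs, Jensen's inequality and Lemma~\ref{lem:lambda}(iii) give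
\[
\lambda\ge a\,\mathbb{E}\Lambda\big((|X(j)|)_j\big)\ge a\,\Lambda\big((\mathbb{E}|X(j)|)_j\big)\ge\frac{a\log r}{2H}.
\]
Now $\log r\ge\frac12\log n-\log\frac{a}{4\gamma}$ and $H\le1+\log(2n)$, so $\log r\ge H/4$ for all large $n$, in terms of $A$ and $\gamma$ only. Then $\lambda\ge a/8$, which contradicts $\lambda\le a/16$. Hence for $n\ge n_0(A,\gamma)$ every section of dimension $k\ge\gamma\sqrt n$ has distance greater than $a/16=A/96$ to $B_\infty^k$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kashin} Kashin (1977).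

\bibitem{MV} S.~Mendelson and R.~Vershynin, \emph{Remarks on the geometry of coordinate projections in $\mathbb{R}^n$}, arXiv:math/0306314 (2003).

\bibitem{Vaaler} Vaaler (1979).

\end{thebibliography}
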